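# Contraction, its Fischer adjoint, and the modules $(S\otimes\wedge V^*\otimes\wedge^rV)^W$ for coincidental reflection groups

## 1. A derivation acts twice: by contraction and by its adjoint

Let $V=\mathbb C^n$ carry a Hermitian form (linear in the first slot), with orthonormal basis $y_1,\dots,y_n$ and dual basis $x_1,\dots,x_n$ of $V^*$. Put $S=S(V^*)=\mathbb C[x_1,\dots,x_n]$. We work in the superalgebra
$$\mathcal A=S\otimes\wedge(V^*\oplus V),$$
whose odd generators $dx_j$ (the element $x_j\in\wedge^1V^*$) and $y_j$ all anticommute. We write $f\eta\eta'$ for $f\otimes\eta\otimes\eta'$. The form degree counts the $dx_j$. The word "degree" alone always means polynomial degree. Derivations $\theta=\sum_jh_jy_j$ are odd, while an element $\sum\varphi_{ij}\,dx_iy_j$ is even and commutes with everything. Put $E=\sum x_iy_i$ and $\mathrm{Id}=\sum dx_i\,y_i$. Let $d=\sum_jdx_j\partial_j$ be the exterior derivative, an odd derivation of $\mathcal A$ with $dy_j=0$ and $d(dx_j)=0$.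

**Definition (two operators).** Let $\theta=\sum_jh_jy_j\in S\otimes V$. The contraction $\iota_\theta$ is the $S$-linear odd derivation of $\mathcal A$ with $dx_j\mapsto h_j$, $y_j\mapsto0$. The operator $\tilde\theta$ is
$$\tilde\theta(f\eta\eta')=\sum_j\bar h_j(\partial_1,\dots,\partial_n)(f)\;dx_j\,\eta\eta',$$
where $\bar h_j$ has the conjugated coefficients. So $\iota_\theta$ multiplies coefficients by polynomials and lowers the form degree, while $\tilde\theta$ differentiates coefficients and raises the form degree. For instance $\tilde E=d$.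

**Definition (Fischer product).** On $S$ let monomials be orthogonal with $|x^\alpha|^2=\alpha!$. On $\wedge(V^*\oplus V)$ let the monomials in the $dx_j,y_j$ be orthonormal. Let $\langle\ ,\ \rangle$ be the tensor product on $\mathcal A$.

For $w\in V$ put $\ell_w=\langle\cdot,w\rangle=\sum\bar w_jx_j\in V^*$, and let $\partial_w=\sum w_j\partial_j$.

**Lemma 1.** (a) Multiplication by $h\in S$ has adjoint $h^\dagger=\bar h(\partial)$, and $\tilde\theta$ and $\iota_\theta$ are adjoint:
$$\langle\tilde\theta\mu,\mu'\rangle=\langle\mu,\iota_\theta\mu'\rangle.\tag{1}$$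
(b) The product is unitarily invariant. Hence $\tilde\theta$ does not depend on the orthonormal basis, and if $\theta$ is invariant under a group $W$ of unitary maps, then $\iota_\theta$ and $\tilde\theta$ preserve $W$-invariants.
(c) The $\iota_\theta$ anticommute with each other, the $\tilde\theta$ anticommute with each other, each squares to zero, and the $\tilde\theta$ commute with all $h^\dagger$.
(d) As operators, with $df$ acting by left multiplication,
$$\iota_\theta\,df+df\,\iota_\theta=\theta(f)\qquad(f\in S).\tag{2}$$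
(e) If $\theta=\sum_w\ell_w^p\,w$ (a finite sum over vectors $w$), then
$$\tilde\theta=\sum_wd\ell_w\,\partial_w^p.\tag{3}$$

*Proof.* (a) $\langle x_jx^\alpha,x^\beta\rangle$ and $\langle x^\alpha,\partial_jx^\beta\rangle$ both equal $\beta!$ if $\beta=\alpha+1_j$ and $0$ otherwise. So $x_j$ and $\partial_j$ are adjoint, and $h^\dagger=\bar h(\partial)$ follows. Left multiplication by $dx_j$ has adjoint $\iota_{y_j}$, since the monomials are orthonormal. Hence the adjoint of $\tilde\theta=\sum\bar h_j(\partial)\,dx_j$ is $\sum h_j\iota_{y_j}=\iota_\theta$.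

(b) By (a), multiplication by $\ell_w$ has adjoint $\partial_w$, so $\langle f,\ell_w^p\rangle=\partial_w^pf=p!\,f(w)$ for $f$ of degree $p$. Powers of linear forms span $S_p$, so this formula determines the product and involves only the Hermitian form. The exterior part is clear. Now $\iota_\theta$ is defined without coordinates, so its adjoint $\tilde\theta$ is too. If $\theta$ is invariant, $\iota_\theta$ commutes with the unitary action of $W$, hence so does $\tilde\theta$.

(c) $\iota_\theta\iota_{\theta'}+\iota_{\theta'}\iota_\theta$ is an even derivation that kills all generators. Take adjoints for the $\tilde\theta$. The last claim holds because the $\tilde\theta$ have constant coefficients.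

(d) $\iota_\theta(df\,\mu)=\iota_\theta(df)\mu-df\,\iota_\theta\mu$ and $\iota_\theta(df)=\sum h_j\partial_jf$.

(e) Here $h_j=\sum_ww_j\ell_w^p$, so $\bar h_j(\partial)=\sum_w\bar w_j\partial_w^p$ and $\sum_j\bar w_jdx_j=d\ell_w$. $\square$

For example, if $n=1$ and $\theta=x^py$, then $\iota_\theta(f\,dx\,y)=x^pf\,y$ and $\tilde\theta(f\,y)=f^{(p)}dx\,y$. Both sides of (1) for $\mu=x^{k+p}y$, $\mu'=x^k\,dx\,y$ equal $(k+p)!$.

This pair of operators carries the whole talk. The problem below asks whether certain modules of invariants have a basis produced by operators $\tilde\theta$. These are differential operators, not $S$-linear, and so hard to evaluate at a point. Their adjoints $\iota_\theta$ are $S$-linear. We shall prove a statement about the $\iota_\theta$ by linear algebra at one point of $V$ and carry it to the $\tilde\theta$ through (1).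

## 2. Coincidental groups and the exterior algebras $R_r$

Let $W$ be a finite complex reflection group on $V$, and let the Hermitian form be $W$-invariant. Write $S^W_+$ for the invariants without constant term.

**Definition (degrees).** Basic invariants $f_1,\dots,f_n$ are homogeneous, algebraically independent generators of $S^W$, of degrees $d_1\le\dots\le d_n$. The exponents are $e_i=d_i-1$. Basic derivations $\theta_1,\dots,\theta_n$ form a homogeneous basis of the free $S^W$-module $\mathrm{Der}=(S\otimes V)^W$. Their degrees $e_1^*\le\dots\le e_n^*$ are the coexponents.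

**Definition (duality, coincidental).** $W$ is a duality group if $e_i+e^*_{n+1-i}=d_n$ for all $i$. An irreducible duality group is coincidental if its exponents form an arithmetic progression $e_i=e_1+(i-1)a$ with an integer $a>0$.

The coincidental groups are known to be the Coxeter groups $A_n$, $B_n/C_n$, $I_2(m)$, $H_3$; the groups $G(q,1,n)$; all irreducible duality groups of rank 2; and $G_{25},G_{26},G_{32}$. (We write $q$ for the first parameter because $d$ is the exterior derivative.)

Example: $G(q,1,n)$, $q\ge2$, consists of the monomial matrices whose nonzero entries are $q$-th roots of unity. One can take $f_j=\sum_kx_k^{jq}$ and $\theta_j=\sum_kx_k^{(j-1)q+1}y_k$ (verified in Section 9). So $d_j=jq$, $e_j^*=1+(j-1)q$, $e_i+e^*_{n+1-i}=nq$ and $a=q$.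

For irreducible $W$ there is no invariant vector, and $(V^*\otimes V)^W=\mathbb C\,\mathrm{id}$. So $e_1^*=1$ and $\theta_1$ is a nonzero multiple of $E$. Also $d_1\ge2$. For coincidental $W$ the duality relation gives
$$d_i=d_1+(i-1)a,\qquad e_i^*=1+(i-1)a,\qquad\deg\theta_i(f_k)=e_i^*+e_k=d_1+(i+k-2)a.\tag{4}$$
(For $n=1$ the number $a$ plays no role.)

Now let
$$M_r=(S\otimes\wedge V^*\otimes\wedge^rV)^W,\qquad M_r^{(m)}=(S\otimes\wedge^mV^*\otimes\wedge^rV)^W,\qquad R_r=\wedge_{S^W}\{df_1,\dots,df_{n-r}\}.$$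
$M_r$ is a module over $R_r$ by left multiplication. For coincidental $W$ the degrees are distinct, so another choice of basic invariants has $f'_k\in\mathbb C^\times f_k+\mathbb C[f_1,\dots,f_{k-1}]$, and $R_r$ does not depend on the choice.

For $I,J\subset[n]=\{1,\dots,n\}$ put $e(I)=\sum_{i\in I}e_i$, $e^*(I)=\sum_{i\in I}e_i^*$, $\theta_J=\theta_{j_1}\cdots\theta_{j_r}$, $\tilde\theta_I=\tilde\theta_{i_1}\cdots\tilde\theta_{i_m}$, $\iota_i=\iota_{\theta_i}$, $\iota_I=\iota_{i_1}\cdots\iota_{i_m}$, in increasing order.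

The following conjecture is stated in Victor Reiner, Anne V. Shepler, and Eric Sommers, "Invariant theory for coincidental complex reflection groups", arXiv:1908.02663 (2019). For coincidental $W$ one may choose basic invariants and basic derivations so that for every $r=1,\dots,n$ the module $M_r$ is free over $R_r$ with basis
$$\tilde\theta_I\theta_J,\qquad I\subset[r],\ J\subset[n],\ |J|=r.$$
For $r=0$ the basis element is $1$, and the assertion is Solomon's theorem $(S\otimes\wedge V^*)^W=\wedge_{S^W}\{df_1,\dots,df_n\}$. In plain words: start with the wedge products of $r$ basic derivations, hit them with the first $r$ operators $\tilde\theta_i$, and multiply by the first $n-r$ differentials $df_k$. The number of products is right, since $2^{n-r}\cdot2^r\binom nr=2^n\binom nr=\dim(\wedge V^*\otimes\wedge^rV)$. The conjecture is true.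

**Theorem A.** Let $W$ be coincidental, $1\le r\le n$, with arbitrary basic invariants and derivations. Let $\mathcal I_r=S^W_+M_r+\sum_{k\le n-r}df_kM_r$, let $\mathcal N_r=(S^W_+M_r^{(0)})^\perp\subset M_r^{(0)}$ (the harmonic part), and let $(\eta_J)$ be a homogeneous basis of $\mathcal N_r$.
1. There are homogeneous $g_J\in M_r^{(r)}$ such that $(\iota_{[r]}g_J)_J$ is an $S^W$-basis of $M_r^{(0)}$ and $M_r$ is $R_r$-free with basis $\{\iota_Ig_J:I\subset[r],\,J\subset[n],\,|J|=r\}$.
2. $M_r$ is $R_r$-free with basis $\{\tilde\theta_I\eta_J\}$, $I\subset[r]$.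

**Theorem B.** For every coincidental $W$ one can choose basic derivations (with arbitrary basic invariants) so that for all $r\ge1$ the set $\{\tilde\theta_I\theta_J:I\subset[r],|J|=r\}$ is an $R_r$-basis of $M_r$. Precisely: (a) for $n\le2$ any choice works, and for $r=1$ and $r=n$ any choice works for every coincidental $W$; (b) for $A_n$ and $G(q,1,n)$ the power-sum derivations work; (c) for $n=3$ a choice with all $\theta_i\theta_j$ $(i<j)$ harmonic exists and works; (d) for $G_{32}$ a generic choice works. For every coincidental $W$ the choices that work for all $r$ contain the complement of a proper real-algebraic subset of the space of all choices.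

**Proposition C.** If $W$ is an irreducible reflection group for which the assertion of the conjecture holds for all $r$, then $W$ is a duality group.

Rank one by hand: $W=G(q,1,1)$, $f_1=x^q$, $\theta_1=xy$, $r=1$, $R_1=\mathbb C[x^q]$. An element $x^ky$ is invariant iff $k\equiv1$, and $x^k\,dx\,y$ iff $k\equiv0$ modulo $q$. So $M_1$ is free on $xy=\theta_1$ and $dx\,y=\tilde\theta_1\theta_1$.

**Facts used.** For a reflecting hyperplane $H=\ker\alpha_H$ let $W_H$ be its pointwise stabilizer, $e_H=|W_H|$. Write $\doteq$ for equality up to a nonzero constant. Then $N:=\sum e_i=\sum_H(e_H-1)$ is the number of reflections, $N^*:=\sum e_i^*$ is the number of hyperplanes, $\prod d_i=|W|$, $\det(\partial f_i/\partial x_j)\doteq\prod\alpha_H^{e_H-1}$, and the coefficient determinant of basic derivations is $\doteq\prod\alpha_H$ (Steinberg; Orlik–Solomon; see Orlik–Terao, *Arrangements of Hyperplanes*, Ch. 6). Two further cited theorems, on regular numbers and on Hessians, appear where they are used.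

## 3. Degrees decide: a determinant criterion

Let $U$ be a finite-dimensional $W$-module. For a hyperplane $H$ let $s$ generate $W_H$, acting on $V/H$ by a primitive $e_H$-th root of unity $\zeta$ and on $\alpha_H$ by $\zeta^{-1}$. Take an eigenbasis $su_k=\zeta^{m_k}u_k$ of $U$, $0\le m_k<e_H$, and put $m_H(U)=\sum_km_k$. Example: for $U=V$ one vector is moved and $m_H(V)=1$.

**Lemma 2.** If homogeneous $b_1,\dots,b_{\dim U}\in(S\otimes U)^W$ have coefficient determinant $B\ne0$ and $\sum\deg b_i=\sum_Hm_H(U)$, then they form an $S^W$-basis of $(S\otimes U)^W$ and $B\doteq\prod\alpha_H^{m_H(U)}$. Conversely, any homogeneous $S^W$-basis has this degree sum.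

*Proof.* **Step 1: divisibility, which bounds the determinant from below.** The $u_k$-coefficient $c$ of an invariant satisfies $s(c)=\zeta^{-m_k}c$. Expand $c$ in powers of $\alpha_H$ with $s$-fixed coefficients: only powers $\alpha_H^j$ with $j\equiv m_k$ modulo $e_H$ occur, so $\alpha_H^{m_k}\mid c$. Hence the coefficient determinant of any $\dim U$ invariants is divisible by $\alpha_H^{m_H(U)}$ for every $H$, thus by $\prod_H\alpha_H^{m_H(U)}$.

**Step 2: equality of degrees gives a basis.** Under the hypothesis $B$ has the degree of this product, so $B\doteq\prod\alpha_H^{m_H(U)}$. Let $b$ be any invariant. By Cramer's rule $b=\sum c_ib_i$ with $c_i$ a quotient of two determinants whose denominator is $B$. The numerator is divisible by $B$ by Step 1, so $c_i\in S$. The $c_i$ are unique, hence $W$-invariant. As $B\ne0$, the $b_i$ are independent.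

**Step 3: the converse, by expanding Molien's formula at $T=1$.** For a basis $(b_i)$,
$$\frac{\sum_iT^{\deg b_i}}{\prod_i(1-T^{d_i})}=\frac1{|W|}\sum_{w\in W}\frac{\mathrm{tr}(w|U)}{\det(1-Tw|V^*)}.$$
Since $1-T^d=d(1-T)\big(1-\frac{d-1}2(1-T)+\cdots\big)$ and $\prod d_i=|W|$, we have $\prod(1-T^{d_i})^{-1}=\frac{(1-T)^{-n}}{|W|}\big(1+\frac N2(1-T)+\cdots\big)$. The coefficients of $(1-T)^{-n}$ show that there are $\dim U$ elements $b_i$. To the coefficient of $(1-T)^{-n+1}$ on the right only the reflections $t$ contribute, each $\mathrm{tr}(t|U)/(1-\lambda_t)$ with $\lambda_t$ the nontrivial eigenvalue on $V^*$. Hence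
$$\sum_i\deg b_i=\sum_H\Big[\tfrac{e_H-1}2\dim U-\sum_{1\ne t\in W_H}\frac{\mathrm{tr}(t|U)}{1-\lambda_t}\Big].$$
The bracket is additive in $U|_{W_H}$. For $W_H$ acting on $V/H\cong\mathbb C$ and $U=\mathbb Cu$ with $su=\zeta^mu$, the invariants $(\mathbb C[\alpha_H]\otimes U)^{W_H}$ are free on $\alpha_H^mu$. The same formula for this rank-one group says that the bracket equals $m$. By additivity it equals $m_H(U)$ in general. $\square$

Take $U=\wedge^rV$. The eigenvectors containing the moved direction give $m_H=\binom{n-1}{r-1}$. The coefficient determinant of $(\theta_J)_{|J|=r}$ is a power of the nonzero determinant of the $\theta_j$ (compound matrix), and $\sum_Je^*(J)=\binom{n-1}{r-1}N^*$. So $(\theta_J)_{|J|=r}$ is an $S^W$-basis of $M_r^{(0)}$ and its determinant is a product of powers of the $\alpha_H$. At a vector on no reflecting hyperplane its values form a basis of $\wedge^rV$. Two $S^W$-bases differ by an invertible matrix over $S^W$, so the same holds for every $S^W$-basis of $M_r^{(0)}$.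

Take $U=\wedge V^*\otimes\wedge^rV$ with eigenvectors $dx_Ay_K$, index $1$ being the moved direction. The exponent is $1$ if $1\in K\setminus A$, $e_H-1$ if $1\in A\setminus K$, and $0$ otherwise. Counting and summing over $H$,
$$\sum_Hm_H=2^{n-1}\Big[\tbinom{n-1}{r-1}N^*+\tbinom{n-1}rN\Big].\tag{5}$$

**Lemma 3.** For any $W$ and $r\ge1$, the sum of $e(A)+e^*(J)-e^*(I)$ over $A\subset[n-r]$, $I\subset[r]$, $|J|=r$ equals (5) iff $F(r)=0$, where
$$F(r)=\sum_{i\le n-r}e_i-\sum_{i\le r}e_i^*+\frac rnN^*-\frac{n-r}nN.$$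
Moreover $F(0)=0$ and $F(r)-F(r-1)=\frac{N+N^*}n-(e_{n+1-r}+e_r^*)$. So $F\equiv0$ for duality groups.

*Proof.* There are $2^n\binom nr$ triples, each $i\le n-r$ lies in half of the $A$, and each $i\le r$ in half of the $I$. So the sum is
$$2^{n-1}\Big[\tbinom nr\sum_{i\le n-r}e_i+2\tbinom{n-1}{r-1}N^*-\tbinom nr\sum_{i\le r}e_i^*\Big].$$
Subtract (5), divide by $2^{n-1}\binom nr$, and use $\binom{n-1}{r-1}=\frac rn\binom nr$ and $\binom{n-1}r=\frac{n-r}n\binom nr$. The result is $F(r)$. The formulas for $F(0)$ and the difference are immediate. For duality groups $e_{n+1-r}+e_r^*=d_n$ for all $r$, hence $N+N^*=nd_n$ and all differences vanish. $\square$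

*Proof of Proposition C.* If the conjectured sets are bases for all $r$, then the elements $df_A\tilde\theta_I\theta_J$ $(A\subset[n-r])$, of degree $e(A)+e^*(J)-e^*(I)$, form $S^W$-bases of the $M_r$. By the converse in Lemma 2 and by Lemma 3, $F(r)=0$ for $r\ge1$, and $F(0)=0$ anyway. So $e_{n+1-r}+e_r^*$ is independent of $r$. For $r=1$ it is $e_n+1=d_n$. $\square$

**Rank two by hand.** Let $W=G(q,1,2)$, $f_1=x_1^q+x_2^q$, $\theta_1=E$, $\theta_2=x_1^{q+1}y_1+x_2^{q+1}y_2$. Here $N=3q-2$ and $N^*=q+2$.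

For $r=1$: $\tilde\theta_1\theta_1=\mathrm{Id}$ and $\tilde\theta_1\theta_2=(q+1)\sum_kx_k^q\,dx_ky_k$. Together with their $df_1$-multiples we have eight elements. Form degree 0: the determinant of $\theta_1,\theta_2$ is $x_1x_2(x_2^q-x_1^q)$. Form degree 1: $\mathrm{Id}$ and $\sum x_k^qdx_ky_k$ have determinant $x_2^q-x_1^q$ in $dx_1y_1,dx_2y_2$, and the $dx_1y_2,dx_2y_1$ parts of $df_1\theta_1,df_1\theta_2$ have determinant $\doteq x_1^qx_2^q(x_1^q-x_2^q)$. Form degree 2: $df_1\mathrm{Id}$ and $df_1\sum x_k^qdx_ky_k$ have determinant $\doteq x_1^{q-1}x_2^{q-1}(x_2^q-x_1^q)$. So the determinant is nonzero. The degrees add up to $(q+2)+4q+(3q-2)=8q$, which is $2[N^*+N]$, as (5) demands.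

For $r=2$: $R_2=S^W$, $\theta_1\theta_2=(x_1x_2^{q+1}-x_1^{q+1}x_2)y_1y_2$, and by (3)
$$\tilde\theta_2\theta_1\theta_2=(q+1)!\,(x_1dx_2-x_2dx_1)y_1y_2,\qquad\tilde\theta_1\tilde\theta_2\theta_1\theta_2=2(q+1)!\,dx_1dx_2y_1y_2.$$
In form degree 1, the elements $\tilde\theta_1\theta_1\theta_2=d(\theta_1\theta_2)$ and $\tilde\theta_2\theta_1\theta_2$ have determinant $\doteq x_1x_2^{q+1}-x_1^{q+1}x_2\ne0$ (Euler's formula). The degree sum is $(q+2)+(q+1)+1+0=2N^*$, again (5).

## 4. A regular eigenvector, and where direct evaluation stops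

By Lemmas 2 and 3 the degrees in the conjecture are right for every duality group. So the only issue is that one determinant, that of the $df_A\tilde\theta_I\theta_J$, is not identically zero. The sensible first approach is to evaluate it at a point where the $df_k$ and $\theta_i$ are under control. There is such a point.

Let $V(g,\zeta)$ be the $\zeta$-eigenspace of $g\in W$ and $\zeta_D$ a primitive $D$-th root of unity. The cited facts are these (Springer 1974; Lehrer–Springer 1999; Lehrer–Michel 2003). The union $\bigcup_gV(g,\zeta_D)$ is $\{f_i=0$ for all $i$ with $D\nmid d_i\}$. The maximal spaces among the $V(g,\zeta_D)$ are $W$-conjugate of dimension $\#\{i:D\mid d_i\}$. And $D$ is regular, meaning that some $V(g,\zeta_D)$ contains a vector on no reflecting hyperplane, iff $\#\{i:D\mid d_i\}=\#\{i:D\mid e_i^*-1\}$.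

Suppose both counts are $1$, and let $D\mid d_k$. Then the maximal eigenspaces are conjugate lines, one of which contains a vector on no hyperplane. So every $u\ne0$ with $f_i(u)=0$ for all $i\ne k$ lies on such a line and hence on no reflecting hyperplane. Such $u$ exist, being common zeros of $n-1$ forms in $n$ variables. By the determinant formulas of Section 2, $(\theta_i(u))_i$ and $(df_i(u))_i$ are bases of $V$ and $V^*$, so the matrix $(\theta_i(f_k)(u))$ is nonsingular. A homogeneous invariant whose degree is not a multiple of $d_k$ vanishes at $u$, since only powers of $f_k$ survive.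

For coincidental $W$ apply this to $D=d_n$, $k=n$: the codegrees $e_i^*-1=(i-1)a\le(n-1)a<d_n$, so only $i=1$ is counted. Fix such a vector $v$, with $f_1(v)=\dots=f_{n-1}(v)=0$. By (4), $0<\deg\theta_i(f_k)\le2d_n-d_1<2d_n$, and $\deg\theta_i(f_k)=d_n$ iff $i+k=n+1$. So all entries off the antidiagonal vanish at $v$, and nonsingularity gives
$$\theta_i(f_k)(v)\ne0\iff i+k=n+1.\tag{6}$$

Example: in $G(q,1,2)$ take $v=(1,\xi)$ with $\xi^q=-1$. Then $\theta_1(f_1)=qf_1$ vanishes at $v$, and $\theta_2(f_1)(v)=2q\ne0$. With $f_2=x_1^{2q}+x_2^{2q}$ one has $\theta_1(f_2)(v)=4q\ne0$ and $\theta_2(f_2)(v)=2q(1+\xi^{3q})=0$.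

So at $v$ the covectors $df_k(v)$ are proportional to the dual basis of $(\theta_i(v))$ in reverse order. And here the direct approach stops: $(\tilde\theta_I\theta_J)(v)$ is made of high partial derivatives of the coefficients of $\theta_J$ at $v$, and (6) says nothing about those. In contrast $(\iota_\theta\mu)(v)=\iota_{\theta(v)}(\mu(v))$, because $\iota_\theta$ is $S$-linear. So instead of going up from $\theta_J$ with the $\tilde\theta_i$, we look for elements $g_J$ in form degree $r$ and come down with the $\iota_i$. The $g_J$ will be built from one invariant operator.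

## 5. An invariant matrix that shifts the basic derivations

View $(S\otimes V^*\otimes V)^W=(S\otimes\mathrm{End}V)^W$ as acting on $\mathrm{Der}$ by $\varphi\theta:=\iota_\theta\varphi$. Example: $d\theta$ acts by $(d\theta)\theta'=\nabla_{\theta'}\theta$, the derivative of the coefficients of $\theta$ along $\theta'$.

**Lemma 4.** Let $W$ be coincidental. There is $\varphi\in(S\otimes\mathrm{End}V)^W$ of degree $a$ with $\varphi\theta_j\equiv c_j\theta_{j+1}\pmod{S_+^W\mathrm{Der}}$, $c_j\ne0$ for $j<n$, and $\varphi\theta_n\in S_+^W\mathrm{Der}$. (For $n=1$, $W=G(q,1,1)$, put $a=q$.)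

*Proof.* **Step 1: what must be shown.** Since $\deg\varphi\theta_j=1+ja$ and the coexponents are the distinct numbers $1+(i-1)a$, the class of $\varphi\theta_j$ modulo $S_+^W\mathrm{Der}$ is automatically a multiple of that of $\theta_{j+1}$, and zero for $j=n$. Only $c_j\ne0$ for $j<n$ matters. Since $\varphi(S_+^W\mathrm{Der})\subset S_+^W\mathrm{Der}$, this does not depend on the choice of the $\theta_j$.

**Step 2: the explicit families.** For $G(q,1,n)$ take $\varphi=\sum x_k^q\,dx_ky_k$. With $\theta_j=\sum x_k^{(j-1)q+1}y_k$ we get $\varphi\theta_j=\theta_{j+1}$, where for $j=n$ the right side denotes the same formula with $j=n+1$. This includes $n=1$. For $A_n$, with the notation of Section 9, take $\varphi=\sum\bar x_kd\bar x_k\bar y_k$ and $\theta_j=\sum_k\bar x_k^j\bar y_k$. As $\theta_j(\bar x_k)=\bar x_k^j-\frac{p_j}{n+1}$, we get $\varphi\theta_j=\theta_{j+1}-\frac{p_j}{n+1}\theta_1$, where $p_1=0$ and $p_j\in S_+^W$. For $n=2$ take $\varphi=d\theta_2$, $\theta_1=E$: $\varphi E=\nabla_E\theta_2=e_2^*\theta_2$.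

There remain $H_3,G_{25},G_{26},G_{32}$, with degrees $2,6,10$; $6,9,12$; $6,12,18$; $12,18,24,30$. Put $\varphi=d\theta_2$ (degree $e_2^*-1=a$) and $\theta_1=E$.

**Step 3: a Hessian identity, which lets us compute $(\varphi\theta_j)(f_1)$.** The invariant 1-form $\mathrm{Hess}f_1(\theta_2,\cdot)$ has degree $d_1-2+1+a=e_2$. By Solomon's theorem
$$\mathrm{Hess}f_1(\theta_2,\cdot)=\gamma\,df_2+g\,df_1,\qquad\gamma\in\mathbb C,\ g\in S^W,\ \deg g=a.$$
As $0<a<d_2$, $g\in f_1\mathbb C[f_1]$. Contract with $E$, using $\mathrm{Hess}f_1(E,\cdot)=e_1df_1$: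
$$e_1\theta_2(f_1)=\gamma d_2f_2+d_1gf_1.$$

**Step 4: $\gamma\ne0$.** Otherwise $\mathrm{Hess}f_1\big(\theta_2-\frac g{e_1}E,\cdot\big)=0$ with $\theta_2-\frac g{e_1}E\ne0$, so $\det\mathrm{Hess}f_1\equiv0$. The Gordan–Noether theorem (Math. Ann. 10 (1876); see C. Lossen, Bull. Braz. Math. Soc. 35 (2004)) says that a form in at most $4$ variables with identically vanishing Hessian determinant is annihilated by $\partial_u$ for some $0\ne u\in V$. All $u$ with $\partial_uf_1=0$ form a $W$-stable subspace, which is then $V$ by irreducibility. So $f_1$ is constant, a contradiction.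

**Step 5: reduction to a linear term.** By the product rule $\theta_j(\theta_2f_1)=(\nabla_{\theta_j}\theta_2)(f_1)+\mathrm{Hess}f_1(\theta_2,\theta_j)$. Insert Step 3. Modulo $f_1S^W$ (note $gf_1\in f_1^2\mathbb C[f_1]$ and $g\in f_1\mathbb C[f_1]$),
$$(\varphi\theta_j)(f_1)=\theta_j(\theta_2f_1)-\mathrm{Hess}f_1(\theta_2,\theta_j)\equiv\gamma\Big(\frac{d_2}{e_1}-1\Big)\theta_j(f_2)=\gamma\frac{a+1}{e_1}\theta_j(f_2).$$
Suppose $c_j=0$. Then $\varphi\theta_j\in S_+^W\mathrm{Der}$, so $(\varphi\theta_j)(f_1)\in(S_+^W)^2$. The discarded term is $f_1$ times an invariant of degree $(1+ja)+e_1-d_1=ja>0$, so it too lies in $(S_+^W)^2$. Hence $\theta_j(f_2)\in(S_+^W)^2$, and $\theta_j(f_2)$, of degree $d_{j+1}$, has no linear term in $f_{j+1}$. So it suffices that $f_{j+1}$ occurs linearly in $\theta_j(f_2)$ for $1\le j\le n-1$.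

**Step 6: the linear terms.** For $j=1$: $E(f_2)=d_2f_2$. For $j=n-1$: by (6) with $i=n-1$, $k=2$, $\theta_{n-1}(f_2)(v)\ne0$. This invariant has degree $d_n$, and at $v$ only $f_n$ is nonzero, so $f_n$ occurs linearly. This settles $n=3$. Remaining: $G_{32}$, $j=2$. Its codegrees are $0,6,12,18$, so $D=24$ has both counts $1$. Take a corresponding $u\neq0$, with $f_1(u)=f_2(u)=f_4(u)=0$. Since $\deg\theta_i(f_k)=6(i+k)$, $\theta_i(f_k)(u)\ne0$ only if $24\mid6(i+k)$. For $k=2$, $i\le4$ this leaves only $i=2$. Nonsingularity gives $\theta_2(f_2)(u)\ne0$, so $f_3$ occurs linearly in $\theta_2(f_2)$. $\square$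

## 6. A basis obtained by contracting from the top: Theorem A(1)

**Step 1: build $g_J$ from $\varphi$ so that $\iota_{[r]}g_J\equiv\theta_J$.** Rescaling the $\theta_j$ only multiplies the $\iota_I$ by nonzero scalars, so assume $c_j=1$ in Lemma 4. For a symmetric polynomial $s=\sum_cs_ct^c$ in $t_1,\dots,t_r$ put
$$\Phi_s=\frac1{r!}\sum_cs_c\,\varphi^{c_1}\cdots\varphi^{c_r}\in M_r^{(r)}.$$
Here each $\varphi^c$ is a composition power in $S\otimes\mathrm{End}V$ (so $\varphi^0=\mathrm{Id}$), and the product of the $r$ factors is taken in $\mathcal A$. For even $A_1,\dots,A_r\in(S\otimes V^*\otimes V)^W$,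
$$\iota_{[r]}(A_1\cdots A_r)=\sum_{\sigma\in S_r}(A_{\sigma(1)}\theta_1)\cdots(A_{\sigma(r)}\theta_r).\tag{7}$$
Indeed apply $\iota_r$ first. Since the $A_i$ are even, no signs arise, and each term has one factor replaced by the odd element $A_p\theta_r$, which we write to the right of the remaining $A$'s. It is killed by all $\iota_i$. Then apply $\iota_{r-1}$, write the new odd factor to the right of the remaining $A$'s and to the left of $A_p\theta_r$, and continue.

By (7) and the symmetry of $s$, $\iota_{[r]}\Phi_s=\sum_cs_c(\varphi^{c_1}\theta_1)\cdots(\varphi^{c_r}\theta_r)$. Modulo $S_+^W$ we have $\varphi^c\theta_j\equiv\theta_{j+c}$, read as $0$ if $j+c>n$. So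
$$\iota_{[r]}\Phi_s\equiv\sum_cs_c\,\theta_{1+c_1}\cdots\theta_{r+c_r}\pmod{S_+^WM_r^{(0)}}.$$
Let $\theta_j\leftrightarrow t^{j-1}$, and identify $\wedge^r\mathbb C[t]$ with antisymmetric polynomials by $t^{b_1}\wedge\dots\wedge t^{b_r}\mapsto\det(t_i^{b_j})$. The right side corresponds to
$$\sum_cs_c\det(t_i^{j-1+c_j})=\sum_\sigma\mathrm{sgn}(\sigma)\prod_jt_{\sigma(j)}^{j-1}\sum_cs_c\prod_jt_{\sigma(j)}^{c_j}=s\cdot\det(t_i^{j-1}).$$
For Schur polynomials, $s_\lambda\det(t_i^{j-1})=\det(t_i^{\,j-1+\lambda_{r+1-j}})$. Given $J=\{j_1<\dots<j_r\}$, let $\lambda_{r+1-p}=j_p-p$ (a partition) and $g_J:=\Phi_{s_\lambda}$. Then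
$$\iota_{[r]}g_J\equiv\theta_J\pmod{S_+^WM_r^{(0)}},\qquad\deg g_J=a|\lambda|=e^*(J)-e^*([r]).$$
By Nakayama's lemma the elements $\theta_J':=\iota_{[r]}g_J$ generate $M_r^{(0)}$. There are as many as the rank, so they form an $S^W$-basis.

For $G(q,1,2)$ and $r=1$ this gives $g_{\{1\}}=\mathrm{Id}$, $g_{\{2\}}=\varphi=\sum x_k^qdx_ky_k$, $\iota_1g_{\{j\}}=\theta_j$, the basis found by hand in Section 3.

**Step 2: independence, by evaluation at $v$.** Let $\varepsilon_i=\theta_i(v)$, a basis of $V$, with dual basis $\varepsilon_i^*$. By (6), $df_k(v)$ is a nonzero multiple of $\varepsilon^*_{n+1-k}$. Let $\mathfrak a$ be the ideal of $\wedge(V^*\oplus V)$ generated by the $\varepsilon_j^*$ with $j>r$. It is stable under $\iota_{\varepsilon_i}$ for $i\le r$, since $\iota_{\varepsilon_i}\varepsilon_j^*=0$, and it is zero in form degree $0$. Modulo $\mathfrak a$, form degree $r$ is spanned by $\varepsilon_{[r]}^*\wedge^\bullet V$, so $g_J(v)\equiv\varepsilon^*_{[r]}\xi_J$ with $\xi_J\in\wedge^rV$. Apply $\iota_{[r]}$,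 which commutes with evaluation: $\xi_J=\pm\theta_J'(v)$. Now apply $\iota_I$ instead:
$$(\iota_Ig_J)(v)\equiv\pm\varepsilon^*_{[r]\setminus I}\,\theta_J'(v)\pmod{\mathfrak a}.$$
Filter $\wedge V^*\otimes\wedge^rV$ by $F_p=\mathfrak a^p\cap(\wedge V^*\otimes\wedge^rV)$. The quotient $F_p/F_{p+1}$ has as basis the classes of $\varepsilon_B^*\varepsilon_C^*\beta$ with $B\subset\{r+1,\dots,n\}$, $|B|=p$, $C\subset[r]$ and $\beta$ running through a basis of $\wedge^rV$. For $A\subset[n-r]$ with $|A|=p$, the vector $(df_A\iota_Ig_J)(v)$ lies in $F_p$, and its class in $F_p/F_{p+1}$ is a nonzero multiple of $\varepsilon^*_{A'}\varepsilon^*_{[r]\setminus I}\theta_J'(v)$, where $A'=\{n+1-k:k\in A\}\subset\{r+1,\dots,n\}$. Since $v$ lies on no hyperplane, $(\theta_J'(v))_J$ is a basis of $\wedge^rV$ (Section 3). So for each $p$ these classes form a basis of $F_p/F_{p+1}$, and the $2^n\binom nr$ vectors $(df_A\iota_Ig_J)(v)$ form a basis of $\wedge V^*\otimes\wedge^rV$.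

**Step 3: degrees, to conclude by Lemma 2.** $\deg(df_A\iota_Ig_J)=e(A)+e^*(J)-e^*([r]\setminus I)$. By Lemma 3, with $I$ replaced by its complement in $[r]$, these add up to (5). By Lemma 2 the $df_A\iota_Ig_J$ form an $S^W$-basis of $M_r$, that is, the $\iota_Ig_J$ form an $R_r$-basis. This proves Theorem A(1). $\square$

We record what follows. $M_r/\mathcal I_r$ has $\mathbb C$-basis $\{\iota_Ig_J\}$, so
$$\dim(M_r/\mathcal I_r)^{(m)}=\tbinom rm\tbinom nr.\tag{8}$$
By (2), $\iota_i(df_k\mu)=\theta_i(f_k)\mu-df_k\iota_i\mu$ with $\theta_i(f_k)\in S_+^W$; and $df_k$ raises the form degree. So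
$$\iota_i\mathcal I_r\subset\mathcal I_r\ \ (1\le i\le n),\qquad\mathcal I_r^{(0)}=S_+^WM_r^{(0)}.\tag{9}$$
In form degree $r$ the basis of the quotient is $(g_J)$, and $\iota_{[r]}g_J=\theta_J'$, so
$$\iota_{[r]}:(M_r/\mathcal I_r)^{(r)}\xrightarrow{\ \sim\ }M_r^{(0)}/S_+^WM_r^{(0)}.\tag{10}$$

**Lifting (L).** Homogeneous elements whose images form a basis of $M_r/\mathcal I_r$ form an $R_r$-basis of $M_r$. Indeed $S_+^W$ and the $df_k$ (of degree $e_k\ge1$) have positive degree, so the elements generate by graded Nakayama. Their degrees are those of the $\iota_Ig_J$, both being read off from the Hilbert series of $M_r/\mathcal I_r$. So we have a degree-preserving surjection between free graded $R_r$-modules with equal, degreewise finite Hilbert series, which is bijective.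

## 7. Passing to adjoints: Theorem A(2)

All spaces are graded with finite-dimensional pieces, so orthogonal complements of graded subspaces behave as in finite dimension. Put $\mathcal H_r=\mathcal I_r^\perp\subset M_r$, so that $\mathcal H_r\cong M_r/\mathcal I_r$.

**Step 1: $\tilde\theta_I\eta\in\mathcal H_r$ for $\eta\in\mathcal N_r$.** Let $f\in S_+^W$. Then $f^\dagger\eta\in M_r^{(0)}$, and $\langle f^\dagger\eta,\mu\rangle=\langle\eta,f\mu\rangle=0$ for all $\mu\in M_r^{(0)}$, so $f^\dagger\eta=0$. As $\tilde\theta_I$ commutes with $f^\dagger$, also $f^\dagger\tilde\theta_I\eta=0$. Let $D_k$ be the adjoint of left multiplication by $df_k$, $1\le k\le n$. The adjoint of (2) reads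
$$D_k\tilde\theta_i+\tilde\theta_iD_k=(\theta_i(f_k))^\dagger,\qquad\theta_i(f_k)\in S_+^W.$$
$D_k\eta=0$, since $D_k$ lowers the form degree. Moving $D_k$ through $\tilde\theta_I$ produces only terms with some $(\theta_i(f_k))^\dagger$ applied to a $\tilde\theta_{I'}\eta$, which vanish. So $D_k\tilde\theta_I\eta=0$ for all $k\le n$, not only $k\le n-r$. Hence $\tilde\theta_I\eta$ is orthogonal to $S_+^WM_r$ and to all $df_kM_r$.

**Step 2: independence, by (10).** Suppose $\sum_{|I|=m}\tilde\theta_I\eta_I=0$ with $\eta_I\in\mathcal N_r$, $I\subset[r]$. Apply $\tilde\theta_{[r]\setminus I_0}$ with $|I_0|=m$. All terms with $I\ne I_0$ contain a repeated $\tilde\theta_i$ and vanish, so $\tilde\theta_{[r]}\eta_{I_0}=0$. By (1), $\eta_{I_0}\perp\iota_{[r]}M_r^{(r)}$. Also $\eta_{I_0}\perp S_+^WM_r^{(0)}$. By (10) these two spaces span $M_r^{(0)}$, so $\eta_{I_0}=0$.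

**Step 3: count.** $\dim\mathcal N_r=\binom nr$, so by Step 2 and (8)
$$\mathcal H_r=\bigoplus_{I\subset[r]}\tilde\theta_I\mathcal N_r,\qquad\tilde\theta_I\text{ injective on }\mathcal N_r.\tag{11}$$
As $\mathcal H_r\cong M_r/\mathcal I_r$, (L) proves Theorem A(2). $\square$

Step 1 gave more than was needed. Every $D_k$ with $k\le n$ kills $\mathcal H_r$, so $df_kM_r\perp\mathcal H_r$, that is,
$$df_kM_r\subset\mathcal I_r\ \text{ for all }k\le n,\qquad d\,\mathcal I_r\subset\mathcal I_r.\tag{12}$$
For the second part: $d(f\mu)=df\,\mu+f\,d\mu$ with $df\in\sum_kS^Wdf_k$ for $f\in S_+^W$, and $d(df_k\mu)=-df_k\,d\mu$.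

## 8. Good choices; $r=1$, $r=n$, $r=n-1$

Theorem A(2) has harmonic elements $\eta_J$ where the conjecture has products $\theta_J$.

**Definition (good).** A choice of $(\theta_j)$ is good for $r$ if the images of the $\tilde\theta_I\theta_J$ ($I\subset[r]$, $|J|=r$) in $M_r/\mathcal I_r$ are linearly independent.

By (8) and (L) this is equivalent to the assertion of the conjecture for $r$. The spaces $\mathcal I_r,\mathcal N_r$ do not depend on choices. The obvious hope is harmonicity: by (11), if $\theta_J\in\mathcal N_r$ for all $|J|=r$, then the choice is good for $r$.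

**The case $r=n$: every choice is good.** $M_n^{(0)}=S^W\theta_{[n]}$, and $\theta_{[n]}$ has lowest degree, so it is orthogonal to $S_+^WM_n^{(0)}$ and lies in $\mathcal N_n$.

**The case $r=1$: every choice is good.** Write $\theta_j=\nu_j+\mu_j$ with $\nu_j\in\mathcal N_1$ and $\mu_j\in S_+^WM_1^{(0)}\subset\mathcal I_1$. Then $(\nu_j)$ is a basis of $\mathcal N_1$. As $\tilde\theta_1$ is a nonzero multiple of $\tilde E=d$, (12) gives $\tilde\theta_1\mu_j\in\mathcal I_1$. So $\theta_j\equiv\nu_j$ and $\tilde\theta_1\theta_j\equiv\tilde\theta_1\nu_j$ modulo $\mathcal I_1$, and (11) applies.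

Being harmonic is not necessary for being good: in $G(q,1,2)$, $\langle\theta_2,f_1\theta_1\rangle=2(q+1)!\ne0$, so $\theta_2=\sum x_k^{q+1}y_k\notin\mathcal N_1$.

**The case $r=n-1$, $n\ge2$: a choice with all $\theta_J$ harmonic exists.** Let $\omega_i=(-1)^{i-1}\theta_{[n]\setminus i}$, so that $\theta_k\omega_i=\delta_{ki}\theta_{[n]}$. Let $\eta_i$ be the component of $\omega_i$ in $\mathcal N_{n-1}$ along $M_{n-1}^{(0)}=\mathcal N_{n-1}\oplus S_+^WM_{n-1}^{(0)}$. Then $\eta_i=\sum_kC_{ki}\omega_k$ with $C_{ki}\in S^W$ homogeneous of degree $e_k^*-e_i^*$, $C_{ii}=1$, and $C_{ki}=0$ for $k<i$. So $C$ is unitriangular over $S^W$. Put $\theta_j'=\sum_k(C^{-1})_{jk}\theta_k$. These are homogeneous basic derivations with $\theta'_{[n]}=\theta_{[n]}$ and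
$$\theta_j'\eta_i=\sum_k(C^{-1})_{jk}C_{ki}\,\theta_{[n]}=\delta_{ji}\theta'_{[n]}.$$
Expand $\eta_i$ in the $S^W$-basis $(-1)^{l-1}\theta'_{[n]\setminus l}$ and multiply by $\theta'_j$: the coefficient of index $j$ is $\delta_{ji}$. So $\eta_i=(-1)^{i-1}\theta'_{[n]\setminus i}$, and all $\theta'_J$ with $|J|=n-1$ are harmonic.

This proves Theorem B(a) and (c): for $n\le2$ only $r=1$ and $r=n$ occur, and for $n=3$ the choice just made is good for $r=2$ and, like any choice, for $r=1,3$. In particular $H_3,G_{25},G_{26}$ are done. Remaining: $A_n$, $G(q,1,n)$, $G_{32}$.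

For $n=4$ the hope of harmonicity runs out of parameters. Take $G_{32}$, degrees $12,18,24,30$, coexponents $1,7,13,19$. Up to scalars all choices are $\theta_1,\ \theta_2,\ \theta_3+\alpha f_1\theta_1,\ \theta_4+\beta f_1\theta_2+\gamma f_2\theta_1$: three parameters. Let $r=2$. The product of the second and fourth derivation is $\theta_2\theta_4-\gamma f_2\theta_1\theta_2$, of degree 26, and must be orthogonal to both $f_1\theta_1\theta_3$ and $f_2\theta_1\theta_2$: two conditions on one parameter. The product of the third and fourth has degree 32, where $S_+^WM_2^{(0)}$ has dimension 5, and no new parameter is left. We do not decide whether these conditions can be met. We avoid them: in Section 9 by an exact algebraic model, in Section 10 by working modulo $\mathcal I_2$ only.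

## 9. A model in commuting and anticommuting variables: $G(q,1,n)$ and $A_n$

In this section $q\ge2$ for $G(q,1,n)$, and we put $q=1$ for $A_n$. Let
$$\mathbb F=\wedge[\vartheta_1,\vartheta_2,\dots]\otimes\mathbb C[\psi_0,\psi_1,\dots]$$
($\vartheta$ odd, $\psi$ even). Let $\mathbb F_{r,m}$ be the part of $\psi$-degree $m$ and $\vartheta$-degree $r-m$, with weights $\mathrm{wt}\,\vartheta_j=j$, $\mathrm{wt}\,\psi_c=c$. The variable $\vartheta_j$ is to model $\sum_kx_k^{(j-1)q+1}y_k$, and $\psi_c$ is to model $\sum_kx_k^{cq}dx_ky_k$. Accordingly define derivations of $\mathbb F$: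

* $\kappa_i$ (odd, $i\ge1$): $\psi_c\mapsto\vartheta_{c+i}$, $\vartheta_j\mapsto0$;
* $\tau_i$ (odd, $i\ge1$): $\vartheta_j\mapsto\frac{((j-1)q+1)!}{((j-i)q)!}\psi_{j-i}$ ($0$ if $j<i$), $\psi_c\mapsto0$;
* $p_k$ (even, $k\ge1$): $\psi_c\mapsto\psi_{c+k}$, $\vartheta_j\mapsto\vartheta_{j+k}$.

Checking on generators: the $\kappa_i$ anticommute, the $\tau_i$ anticommute, the $p_k$ commute with each other and with the $\kappa_i$. Give $\mathbb F$ the Hermitian product with $\vartheta_j,\psi_c$ orthogonal, $|\vartheta_j|^2=((j-1)q+1)!$, $|\psi_c|^2=(cq)!$, extended by determinants on the $\vartheta$'s and permanents on the $\psi$'s.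

**Step 1: $\kappa_i^\dagger=\tau_i$, the model of (1).** Let $\Psi,\Theta$ be the spans of the $\psi$'s and the $\vartheta$'s, $B:\Psi\to\Theta$ the linear map $\psi_c\mapsto\vartheta_{c+i}$, and $(\epsilon_k)$ an orthonormal basis of $\Psi$ consisting of multiples of the $\psi_c$. The derivation induced by $B$ is $\sum_kB(\epsilon_k)\partial_{\epsilon_k}$. The adjoint of $\partial_{\epsilon_k}$ is multiplication by $\epsilon_k$, and the adjoint of left multiplication by $b\in\Theta$ is the contraction $\iota_b:\vartheta\mapsto(\vartheta,b)$. So the adjoint is $\sum_k\epsilon_k\iota_{B(\epsilon_k)}$, the odd derivation with $\vartheta\mapsto\sum_k(\vartheta,B\epsilon_k)\epsilon_k=B^*\vartheta$. Since $(B\psi_{j-i},\vartheta_j)=((j-1)q+1)!$, $B^*\vartheta_j=\frac{((j-1)q+1)!}{((j-i)q)!}\psi_{j-i}$.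

**Step 2 (F1): $\kappa_{[r]}:\mathbb F_{r,r}\to\mathbb F_{r,0}$ and $\tau_{[r]}:\mathbb F_{r,0}\to\mathbb F_{r,r}$ are bijective.** Identify $\mathbb F_{r,r}$ with the symmetric polynomials $\Lambda_r$ in $t_1,\dots,t_r$ by $\psi_{c_1}\cdots\psi_{c_r}\leftrightarrow\sum_\sigma\prod_it_{\sigma(i)}^{c_i}$, and $\mathbb F_{r,0}$ with the antisymmetric ones by $\vartheta_{b_1+1}\cdots\vartheta_{b_r+1}\leftrightarrow\det(t_i^{b_j})$. Then $p_k$ becomes multiplication by the power sum $\sum t_i^k$. Both spaces are free $\Lambda_r$-modules of rank one, on $\psi_0^r$ and on $\vartheta_1\cdots\vartheta_r$. Since $\kappa_{[r]}$ commutes with the $p_k$, which generate $\Lambda_r$, it is $\Lambda_r$-linear. And $\kappa_{[r]}\psi_0^r=r!\,\vartheta_1\cdots\vartheta_r$ (apply $\kappa_r$ first). So $\kappa_{[r]}$ is bijective. Weight spaces are finite-dimensional, so its adjoint $\pm\tau_{[r]}$ is bijective too. For $r=2$ one sees this directly: $\kappa_1\kappa_2(\psi_a\psi_b)=\vartheta_{a+1}\vartheta_{b+2}+\vartheta_{b+1}\vartheta_{a+2}$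 corresponds to $(t_1^at_2^b+t_1^bt_2^a)(t_2-t_1)$.

**Step 3 (F2): if $\eta_I\in\mathbb F_{r,0}$ and $\sum_{I\subset[r],|I|=m}\tau_I\eta_I=0$, then all $\eta_I=0$.** Apply $\tau_{[r]\setminus I_0}$: only $I=I_0$ survives, $\tau_{[r]}\eta_{I_0}=0$, and (F1) applies.

**Step 4 (F3): $\mathbb F_{r,m}=\sum_{I\subset[r],|I|=r-m}\kappa_I\mathbb F_{r,r}$.** Applying $\kappa_{[r]\setminus I_0}$ and (F1) as before, the sum is direct and each $\kappa_I$ is injective on $\mathbb F_{r,r}$. As $\kappa_I$ raises the weight by $\sum I$, the Hilbert series (in $T$, by weight) of the sum is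
$$\sum_{|I|=r-m}T^{\sum I}\prod_{i\le r}\frac1{1-T^i}=T^{\binom{r-m+1}2}{r\brack m}_T\prod_{i\le r}\frac1{1-T^i}=T^{\binom{r-m+1}2}\prod_{i\le m}\frac1{1-T^i}\prod_{i\le r-m}\frac1{1-T^i}.$$
This is the Hilbert series of $\mathbb F_{r,m}=\mathrm{Sym}^m\Psi\otimes\wedge^{r-m}\Theta$, so equality holds.

Let $L=\mathrm{span}\{\vartheta_J:J\subset[n],|J|=r\}$ and $\mathcal K_0=\mathrm{span}\{\vartheta_J:J\not\subset[n],|J|=r\}$, so that $\mathbb F_{r,0}=L\oplus\mathcal K_0$ orthogonally.

**Lemma 5.** Let $\pi:\mathbb F_{r,m}\to M_r^{(m)}$ $(0\le m\le r)$ be linear with (π1) $\pi\kappa_i\equiv\iota_i\pi$ mod $\mathcal I_r$ for $i\le r$; (π2) $\pi(\vartheta_J)=\theta_J$ for $J\subset[n]$ and $\pi(\mathcal K_0)\subset S_+^WM_r^{(0)}$. If $\eta=\sum_{I\subset[r],|I|=m}\tau_I\eta_I$ with $\eta_I\in L$ and $\pi(\eta)\in\mathcal I_r$, then all $\eta_I=0$.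

*Proof.* The plan is to write $\eta$ also in terms of the $\kappa$'s and to show $(\eta,\eta)=0$. By (F3), $\eta=\sum_{|I'|=r-m}\kappa_{I'}\xi_{I'}$ with $\xi_{I'}\in\mathbb F_{r,r}$. By (π1) and (9), $\sum\iota_{I'}\pi(\xi_{I'})\in\mathcal I_r$. Apply $\iota_{[r]\setminus I_0'}$ and use (9), (π1) again: $\pi(\kappa_{[r]}\xi_{I_0'})\in\mathcal I_r^{(0)}=S_+^WM_r^{(0)}$. As the $\theta_J$ are a basis modulo $S_+^W$, (π2) shows that the $L$-component of $\kappa_{[r]}\xi_{I_0'}$ is zero: $\kappa_{[r]}\xi_{I_0'}\in\mathcal K_0$ for every $I_0'$. Now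
$$(\tau_I\eta_I,\kappa_{I'}\xi_{I'})=\pm(\eta_I,\kappa_I\kappa_{I'}\xi_{I'}).$$
This is $0$ unless $I\cap I'=\emptyset$, that is $I'=[r]\setminus I$, and then it is $\pm(\eta_I,\kappa_{[r]}\xi_{I'})=0$ because $L\perp\mathcal K_0$. So $(\eta,\eta)=0$, $\eta=0$, and (F2) finishes. $\square$

**The groups $G(q,1,n)$.** The derivations $\theta_j=\sum_kx_k^{(j-1)q+1}y_k$, $j\le n$, are invariant with coefficient determinant $\prod x_k\prod_{k<l}(x_l^q-x_k^q)\doteq\prod\alpha_H$, so they are basic by Lemma 2. Let $\pi$ be the algebra map $\vartheta_j\mapsto\sum_kx_k^{(j-1)q+1}y_k$, $\psi_c\mapsto\sum_kx_k^{cq}dx_ky_k$. It maps $\mathbb F_{r,m}$ to $M_r^{(m)}$.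

(π1) holds exactly: $\iota_i\pi$ and $\pi\kappa_i$ are derivations along $\pi$ and agree on generators, as $\iota_i\pi(\psi_c)=\sum x_k^{cq+(i-1)q+1}y_k=\pi(\vartheta_{c+i})$. (π2): $x_k^q$ is a root of $\prod_l(X-x_l^q)$, so $x_k^{nq}$ is a combination of the $x_k^{(n-l)q}$, $1\le l\le n$, with coefficients in $S_+^W$. For $j>n$ this gives $\pi(\vartheta_j)\in\sum_lS_+^W\pi(\vartheta_{j-l})\subset S_+^W\mathrm{Der}$.

Moreover $\tilde\theta_i\pi=\pi\tau_i$. Here $\tilde\theta_i=\sum_kdx_k\,\partial_k^{(i-1)q+1}$. In the image of a product of generators only terms with pairwise distinct indices survive, because $y_k^2=0$. So each $x_k$ occurs in at most one factor. The operator $dx_k\partial_k^{(i-1)q+1}$ acts on that factor, with the sign of an odd derivation. On $x_k^{(j-1)q+1}y_k$ it gives $\frac{((j-1)q+1)!}{((j-i)q)!}x_k^{(j-i)q}dx_ky_k$ (or $0$ if $j<i$). On a $\psi$-type factor it gives $0$, because $dx_k^2=0$. It kills the term if the index $k$ is absent. This is exactly $\tau_i$.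

Hence $\tilde\theta_I\theta_J=\pi(\tau_I\vartheta_J)$. A linear relation modulo $\mathcal I_r$ splits by form degree $m$ and reads $\pi\big(\sum_{|I|=m}\tau_I\eta_I\big)\in\mathcal I_r$ with $\eta_I\in L$. By Lemma 5 it is trivial. So the power-sum derivations are good for every $r$. $\square$

**The groups $A_n$.** Now $W=S_{n+1}$, $V=\{\sum x_k=0\}\subset\mathbb C^{n+1}$. Let $\bar x_k$ be the restriction of $x_k$ to $V$ and $\bar y_k=y_k-\frac1{n+1}\sum_ly_l$, so $\sum\bar x_k=\sum\bar y_k=0$ and $\bar x_k=\ell_{\bar y_k}$. Put $p_i=\sum_k\bar x_k^i\in S^W$ (so $p_1=0$), and $\theta_j=\sum_k\bar x_k^j\bar y_k$, $1\le j\le n$. These are the gradients of $p_{j+1}/(j+1)$ for the real invariant form. Gradients of basic invariants of a real group are basic derivations by Solomon's theorem, since $V\cong V^*$. By (3), $\tilde\theta_j=\sum_kd\bar x_k\,\partial_{\bar y_k}^j$.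

*The map $\pi$.* Let $\mathbb F^+$ be $\mathbb F$ with an extra odd generator $\vartheta_0$. Let $\sigma(\vartheta_j)=\sum_kx_k^jy_k$ $(j\ge0)$, $\sigma(\psi_c)=\sum_kx_k^cdx_ky_k$ in $n+1$ variables. Let $\rho$ be the algebra map $x_k\mapsto\bar x_k$, $dx_k\mapsto d\bar x_k$, $y_k\mapsto\bar y_k$. Put $\pi=\rho\sigma$. As $\pi(\vartheta_0)=\sum\bar y_k=0$, $\pi$ factors through $\mathbb F=\mathbb F^+/(\vartheta_0)$.

*How $\tilde\theta_i$ acts.* Let $\mathcal D=\sum_l\partial_l$. Then $\partial_{\bar y_k}\rho=\rho\big(\partial_k-\frac1{n+1}\mathcal D\big)$. As for $G(q,1,n)$, $\big(\sum_kdx_k\partial_k^i\big)\sigma=\sigma\tau_i$ for $i\ge1$, with $q=1$ and $\tau_i\vartheta_0=0$. Also $\mathcal D\sigma=\sigma D$ for the even derivation $D:\vartheta_j\mapsto j\vartheta_{j-1}$, $\psi_c\mapsto c\psi_{c-1}$. $D$ commutes with $\tau_i$: on $\vartheta_j$ both $D\tau_i$ and $\tau_iD$ give $\frac{j!}{(j-i-1)!}\psi_{j-i-1}$ (read as $0$ if $j\le i$), and on $\psi_c$ both give $0$. Both $D$ and $\tau_i$ preserve the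 ideal $(\vartheta_0)$, so all this descends to $\mathbb F$. Finally $\rho\big(\sum_kdx_k\,\cdot\big)=0$ because $\sum d\bar x_k=0$. Expanding $\big(\partial_k-\frac1{n+1}\mathcal D\big)^i$, whose last term therefore drops out,
$$\tilde\theta_i\pi=\pi\tau_i',\qquad\tau_i'=\sum_{b=0}^{i-1}\tbinom ib\big(-\tfrac1{n+1}\big)^b\tau_{i-b}D^b.\tag{13}$$

*The hypotheses of Lemma 5.* (π1): $\iota_i(d\bar x_k)=\theta_i(\bar x_k)=\sum_l\bar x_l^i\big(\delta_{kl}-\frac1{n+1}\big)=\bar x_k^i-\frac{p_i}{n+1}$. So $\iota_i\pi(\psi_c)=\pi(\vartheta_{c+i})-\frac{p_i}{n+1}\pi(\vartheta_c)$. The difference $\iota_i\pi-\pi\kappa_i$ is a derivation along $\pi$ whose values on generators are multiples of $p_i$, so its values lie in $S_+^WM_r$ (for $i=1$ they vanish). (π2): $\bar x_k^{n+1}$ is an $S_+^W$-combination of the $\bar x_k^{n+1-l}$, $1\le l\le n+1$, and $\pi(\vartheta_0)=0$, so $\pi(\vartheta_j)\in S_+^W\mathrm{Der}$ for $j>n$.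

*Conclusion by triangularity.* Suppose $\sum_I\tilde\theta_I\pi(\eta_I)\in\mathcal I_r$ with $\eta_I\in L$, $|I|=m$, not all $0$. By (13) the sum is $\pi\big(\sum_I\tau_I'\eta_I\big)$, and $\tau_I'=\tau_I+\sum(\text{scalars})\,\tau_{I'}D^b$ with $I'\subset[r]$ and $\sum I'<\sum I$ (terms with repeated indices vanish). Also $DL\subset L$. So $\sum_I\tau_I'\eta_I=\sum_I\tau_I\eta_I'$ with $\eta_I'\in L$. Choose $I_0$ with $\eta_{I_0}\ne0$ and $\sum I_0$ maximal: then $\eta'_{I_0}=\eta_{I_0}\ne0$. This contradicts Lemma 5. So the choice is good for all $r$, and Theorem B(b) is proved. $\square$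

## 10. The group $G_{32}$

Here $n=4$, $d_i=12,18,24,30$, $e_i^*=1,7,13,19$, $a=6$, and there are no invariants of degree $6$.

### 10.1 The 40 root lines

The following data are from Coxeter, *Regular Complex Polytopes* (Witting polytope), and Lehrer–Taylor, *Unitary Reflection Groups* (line system $\mathcal L_4$). In suitable orthonormal coordinates $W$ is generated by the order-3 reflections $s_w$ in 40 root lines, which $W$ permutes transitively. With $\mu,\nu\in\mathbb Z/3$, $\omega=e^{2\pi i/3}$, representatives $w$ are $\sqrt{-3}\,y_i$ $(1\le i\le4)$ and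
$$\mathcal T_1:(0,1,-\omega^\mu,\omega^\nu);\quad\mathcal T_2:(-1,0,\omega^\mu,\omega^\nu);\quad\mathcal T_3:(1,-\omega^\mu,0,\omega^\nu);\quad\mathcal T_4:(1,\omega^\mu,\omega^\nu,0).$$
Here $|w|^2=3$. For distinct lines $\langle z,w\rangle\in\{0\}\cup\sqrt{-3}\mu_6$. For different types $\mathcal T_i,\mathcal T_j$ the product is $\pm(\omega^x-\omega^y)$. Within one type it is $1+\omega^x+\omega^y$ with $(x,y)\ne(0,0)$. These numbers are $0$ or of norm 3, and the elements of norm 3 in $\mathbb Z[\omega]$ are $\sqrt{-3}\mu_6$. With $\sqrt{-3}y_i$ it is clear. So $\langle z,w\rangle^6\in\{0,-27\}$ for distinct lines.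

The 240 vectors $\mu_6w$ are $W$-stable. Indeed $s_wz=z+\frac{\omega-1}3\langle z,w\rangle w$ and $\frac{\omega-1}3\sqrt{-3}=\omega^2$, so for $z,w$ on distinct lines $s_wz$ has coordinates in $\mathbb Z[\omega]$, and $s_ww=\omega w$. In any case $s_wz=cz'$ with $z'$ in the list and $|c|=1$. If $z'$ has a coordinate $\pm1$, then $c\in\mathbb Z[\omega]$, so $c\in\mu_6$. If $z'=\sqrt{-3}y_i$, then $c\sqrt{-3}\in\mathbb Z[\omega]$ has norm 3, so again $c\in\mu_6$.

Sums over $w$, $z$ or $v$ are over the 40 representatives. Put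
$$\theta_j=\sum_w\ell_w^{6j-5}w\quad(j\ge1),\qquad\Psi_c=\sum_w\ell_w^{6c}\,d\ell_w\,w\quad(c\ge0).$$
Replacing $w$ by $\epsilon w$, $\epsilon\in\mu_6$, replaces $\ell_w$ by $\bar\epsilon\ell_w$ and changes nothing, so these elements are $W$-invariant. Clearly $d\theta_{c+1}=(6c+1)\Psi_c$ and $d\Psi_c=0$. By Schur's lemma and the trace ($40\cdot3=120$), $\sum_wd\ell_w\,w=30\,\mathrm{Id}$, so $\theta_1=30E$ and $\tilde\theta_1=30d$. The matrices of $W$ have entries in $\mathbb Q(\omega)$, so the invariants are defined over $\mathbb Q(\omega)$, and throughout Section 10 we fix basic invariants $f_i\in\mathbb Q(\omega)[x]$. Goodness does not depend on this.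

Two identities are needed.

(i) $\sum_z\langle z,w\rangle^7\ell_z=c_7\ell_w$ with $c_7=1458$. Indeed, evaluate $\theta_2=\sum_z\ell_z^7z$ at $xy_1$. The root $\sqrt{-3}y_1$ contributes $-(\sqrt{-3})^8x^7y_1=-81x^7y_1$. The 27 roots of types $\mathcal T_2,\mathcal T_3,\mathcal T_4$ contribute $\bar w_1^7w_1=1$ each to the first coordinate, and their other coordinates sum to zero. So $\theta_2(xy_1)=-54x^7y_1$. For $w=\sqrt{-3}y_1$ this gives $\theta_2(w)=-54(\sqrt{-3})^6w=1458\,w$, hence the same for all $w$ by equivariance. Apply the conjugate-linear map $u\mapsto\ell_u$ to $\sum_z\langle w,z\rangle^7z=1458\,w$.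

(ii) $\sum_{z\ne w,\,\langle z,w\rangle\ne0}d\ell_z\,z=18\,\mathrm{Id}+3\,d\ell_w\,w$. For $w=\sqrt{-3}y_4$ the $z$ are those of types $\mathcal T_1,\mathcal T_2,\mathcal T_3$. The off-diagonal terms cancel, and the diagonal is $(18,18,18,27)$. On the right $d\ell_w\,w=3\,dx_4y_4$. The general case follows by transitivity.

### 10.2 The determinant $\Delta$ of $(\theta_1,\dots,\theta_4)$ is nonzero modulo $7$

This serves two purposes: it shows that $\theta_1,\dots,\theta_4$ are basic, and the prime 7 is used again in degree 26. We have $\Delta\in\mathbb Z[\omega][x]$. By Step 1 of Lemma 2 for $H=\{x_i=0\}$, the $i$-th component of $\theta_j$ is divisible by $x_i$. Divide column $i$ by $x_i$ and restrict to $x_3=x_4=0$. With $p=6j-5$, $t=x_1^6$, $s=x_2^6$, row $j$ becomes: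

* column 1: $(3(-27)^{j-1}+9)t^{j-1}+18\sum_{k=0}^{j-1}\binom p{6k}t^{j-1-k}s^k$; column 2: the same with $t\leftrightarrow s$;
* column 3: $3\delta_{j1}+9p\big(t^{j-1}+s^{j-1}+\sum_{3|b}\binom{p-1}bx_1^{p-1-b}x_2^b\big)$; column 4: the same with $x_2\to-x_2$.

In column 1, $\sqrt{-3}y_1$ contributes $-(\sqrt{-3})^{p+1}t^{j-1}=3(-27)^{j-1}t^{j-1}$, and $\mathcal T_2$ contributes $9t^{j-1}$. Types $\mathcal T_3,\mathcal T_4$ together contribute $\frac3{x_1}\sum_\mu\big[(x_1-\bar\omega^\mu x_2)^p+(x_1+\bar\omega^\mu x_2)^p\big]$, in which only exponents $b$ of $x_2$ divisible by 6 survive, with factor $3\cdot2\cdot3$. Column 2 is the same: for instance for $\mathcal T_3$, $(x_1-\bar\omega^\mu x_2)^p(-\omega^\mu)=(x_2-\omega^\mu x_1)^p$, because $(-\bar\omega^\mu)^{p-1}=1$. Column 3 is $\sum_wp\,\ell_w^{p-1}|w_3|^2$ at $x_3=x_4=0$, with contributions of $\sqrt{-3}y_3$ (for $j=1$ only) and of $\mathcal T_2,\mathcal T_1,\mathcal T_4$ in this order. In column 4 the types $\mathcal T_2,\mathcal T_1,\mathcal T_3$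 contribute.

Now reduce modulo 7. We have $-27\equiv1$, $18\equiv4$, and $\binom76\equiv0$, $\binom{13}6\equiv1$, $\binom{13}{12}\equiv6$, $\binom{19}6\equiv0$, $\binom{19}{12}\equiv2$, $\binom{19}{18}\equiv5$, $\binom{12}3\equiv3$, $\binom{12}6\equiv0$, $\binom{18}3\equiv4$, $\binom{18}6\equiv0$, $\binom{18}9\equiv5$. With $P=x_1^3x_2^3$:

| $j$ | column 1 | column 2 | columns 3, 4 |
|---|---|---|---|
|1|$2$|$2$|$2$|
|2|$2t$|$2s$|$0$|
|3|$2t^2+4ts+3s^2$|$3t^2+4ts+2s^2$|$3(t^2+s^2)\pm P(t+s)$|
|4|$2t^3+ts^2+6s^3$|$6t^3+t^2s+2s^3$|$6(t^3+s^3)\pm P(5t^2+ts+5s^2)$|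

For example, in row 3 of column 3, $9p=117\equiv5$ and $5\big(2t^2+2s^2+3P(t+s)\big)\equiv3(t^2+s^2)+P(t+s)$. Subtract column 3 from column 4: the determinant is $-2P\,G(t,s)$, where $G$ has in its last two columns the parts without $P$ and the coefficients of $P$. At $(t,s)=(1,2)$,
$$G(1,2)=\det\begin{pmatrix}2&2&2&0\\2&4&0&0\\1&5&1&3\\5&3&5&6\end{pmatrix}\equiv-3\det\begin{pmatrix}2&2&2\\2&4&0\\3&0&3\end{pmatrix}=36\equiv1\pmod7,$$
by subtracting twice row 3 from row 4 and expanding along the last column. So $G$ is a nonzero polynomial over $\mathbb F_7$, and since $\mathbb F_7\subset\mathbb Z[\omega]/7$, $\Delta\notin7\,\mathbb Z[\omega][x]$. In particular $\Delta\ne0$. As $1+7+13+19=40=N^*$, $\theta_1,\dots,\theta_4$ are basic by Lemma 2.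

### 10.3 Reduction to one good choice for $r=2$

Since there are no invariants of degree 6, up to scalars all choices are, for $\tau=(\alpha,\beta,\gamma)\in\mathbb C^3$,
$$\theta_1,\quad\theta_2,\quad\theta_3^\tau=\theta_3+\alpha f_1\theta_1,\quad\theta_4^\tau=\theta_4+\beta f_1\theta_2+\gamma f_2\theta_1.$$
By (8), goodness for $r$ is the nonvanishing of a determinant that is polynomial in the real coordinates of $\tau$ (conjugates enter through the $\tilde\theta_i$). For $r=1,4$ every $\tau$ is good, and for $r=3$ some $\tau$ is (Section 8). A product of nonzero polynomials is nonzero, so it suffices to find one $\tau$ good for $r=2$.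

### 10.4 One operator decides goodness for $r=2$

Write $M=M_2$, $\mathcal I=\mathcal I_2$, $\theta_{ij}=\theta_i\theta_j$, $L^\tau=\mathrm{span}\{\theta_J^\tau:|J|=2\}$, and on $M^{(0)}$ put
$$A=\iota_2\iota_1\,d\,\tilde\theta_2.$$
It is linear, preserves degree, and does not involve $\tau$.

**Claim.** $\tau$ is good for $r=2$ iff $L^\tau\to M^{(0)}/S_+^WM^{(0)}$, $u\mapsto Au$, is bijective.

*Proof.* By (10) the latter says that $u\mapsto d\tilde\theta_2u=\frac1{30}\tilde\theta_1\tilde\theta_2u$ maps $L^\tau$ isomorphically to $(M/\mathcal I)^{(2)}$, which is clearly necessary. Conversely, form degree 2 is the hypothesis, and in form degree 0 the $\theta_J^\tau$ are independent modulo $S_+^WM^{(0)}=\mathcal I^{(0)}$. In form degree 1, let $du_1+\tilde\theta_2u_2\in\mathcal I$ with $u_i\in L^\tau$. Apply $d$ and (12): $d\tilde\theta_2u_2\in\mathcal I$, so $u_2=0$. Then $du_1\in\mathcal I$. Write $u_1=\nu+\mu$ with $\nu\in\mathcal N_2$, $\mu\in S_+^WM^{(0)}\subset\mathcal I$. By (12) $d\mu\in\mathcal I$,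 so $d\nu\in\mathcal I\cap\mathcal H_2=0$, and $\nu=0$ by (11). Hence $u_1\in S_+^WM^{(0)}\cap L^\tau=0$. $\square$

Moreover,
$$0\ne\nu\in\mathcal N_2\ \Longrightarrow\ A\nu\notin S_+^WM^{(0)}.\tag{14}$$
Indeed by (11) $0\ne d\tilde\theta_2\nu\in\mathcal H_2$, so $d\tilde\theta_2\nu\notin\mathcal I$, and (10) applies.

The products $\theta_{12};\theta_{13};\theta_{14},\theta_{23};\theta_{24};\theta_{34}$ have degrees $8;14;20;26;32$. So the determinant of the map in the Claim is $\Delta_8\Delta_{14}\Delta_{20}\Delta_{26}\Delta_{32}$, each factor a polynomial in $\tau$. We show that none vanishes identically.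

**Degrees 8 and 14.** $S_+^WM^{(0)}$ is zero there, so $\theta_{12},\theta_{13}\in\mathcal N_2$ (and $\theta_1\theta_3^\tau=\theta_{13}$). By (14) $\Delta_8,\Delta_{14}$ are nonzero constants.

**Degree 20.** $S_+^WM^{(0)}_{20}=\mathbb Cf_1\theta_{12}$. The products $\theta_1\theta_4^\tau=\theta_{14}+\beta f_1\theta_{12}$ and $\theta_2\theta_3^\tau=\theta_{23}-\alpha f_1\theta_{12}$ are both orthogonal to $f_1\theta_{12}$, hence harmonic, for suitable $\alpha,\beta$. By (14) $A$ is then injective modulo $S_+^WM^{(0)}$ on their span, so $\Delta_{20}\not\equiv0$.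

**Degree 26: the prime 7.** The product is $\theta_2\theta_4^\tau=\theta_{24}-\gamma f_2\theta_{12}$. Take $\gamma=0$. We show that $A\theta_{24}\notin S_+^WM_{26}^{(0)}=\langle f_1\theta_{13},f_2\theta_{12}\rangle$. Write $\theta_{24}=\sum_{v,w}\ell_v^7\ell_w^{19}\,v\,w$ and, by (3), $\tilde\theta_2=\sum_zd\ell_z\partial_z^7$. In $\partial_z^7(\ell_v^7\ell_w^{19})$ the term with $b$ derivatives on $\ell_v^7$ is
$$\tbinom7b(7)_b(19)_{7-b}\,\langle z,v\rangle^b\langle z,w\rangle^{7-b}\ell_v^{7-b}\ell_w^{12+b},\qquad\tbinom7b(7)_b(19)_{7-b}=7!\tbinom7b\tbinom{19}{7-b},$$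
where $(m)_k$ is the falling factorial. The coefficient is divisible by $7\cdot7!$ for $1\le b\le6$. For $b=0$ and $b=7$ the sum over $z$ is done by (i), and moving $d\ell_w$ past $v$ gives a sign for $b=0$:
$$\tilde\theta_2\theta_{24}=7!\Big[-\tbinom{19}7c_7\,\theta_2\Psi_2+30c_7\,\mathrm{Id}\,\theta_4+7\rho\Big],$$
with $\rho$ having coefficients in $\mathbb Z[\omega]$. Apply $d$, using $d\theta_2=7\Psi_1$, $d\theta_4=19\Psi_3$, $d\Psi_2=0$, $d\,\mathrm{Id}=0$:
$$d\tilde\theta_2\theta_{24}=7!\Big[570\,c_7\,\mathrm{Id}\,\Psi_3-7\tbinom{19}7c_7\Psi_1\Psi_2+7\,d\rho\Big].$$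
Now $\iota_1\Psi_3=30\theta_4$ and $\iota_1\mathrm{Id}=\theta_1=30E$, so $\iota_1(\mathrm{Id}\,\Psi_3)=30(E\Psi_3+\mathrm{Id}\,\theta_4)$ and
$$\iota_2\iota_1(\mathrm{Id}\,\Psi_3)=30\big(\theta_2\theta_4-E\,\iota_2\Psi_3\big).$$
Suppose $A\theta_{24}\in\langle f_1\theta_{13},f_2\theta_{12}\rangle$. Then $\theta_1\theta_3\cdot A\theta_{24}=0$, as $\theta_1$ is repeated. Since $\theta_1\theta_3E=0$ and $\theta_1\theta_3\theta_2\theta_4=-\Delta\,y_1y_2y_3y_4$, and since $\iota_1,\iota_2$ preserve $\mathbb Z[\omega]$-coefficients, dividing by $7!$ gives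
$$570\cdot30\cdot c_7\,\Delta\in7\,\mathbb Z[\omega][x].$$
As $570\cdot30\cdot1458\equiv3\cdot2\cdot2\equiv5\pmod7$, this forces $\Delta\in7\,\mathbb Z[\omega][x]$, contradicting 10.2. So $\Delta_{26}\not\equiv0$.

**Degree 32, first part: what vanishing would mean.** $M_{32}^{(0)}$ has basis $\theta_{34},f_1\theta_{14},f_1\theta_{23},f_2\theta_{13},f_1^2\theta_{12},f_3\theta_{12}$, and
$$\theta_3^\tau\theta_4^\tau=\theta_{34}-\beta f_1\theta_{23}-\gamma f_2\theta_{13}+\alpha f_1\theta_{14}+\alpha\beta f_1^2\theta_{12}.$$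
Suppose $\Delta_{32}\equiv0$. Then $A(\theta_3^\tau\theta_4^\tau)\in S_+^WM^{(0)}$ for all $\tau$. The monomials $1,\beta,\gamma,\alpha,\alpha\beta$ are distinct, so $A$ maps each of $\theta_{34},f_1\theta_{23},f_2\theta_{13},f_1\theta_{14},f_1^2\theta_{12}$ into $S_+^WM^{(0)}$. But $\mathcal N_2$ is nonzero in degree 32, so by (14) $A(M_{32}^{(0)})\not\subset S_+^WM^{(0)}$. Hence
$$A(f_3\theta_{12})\notin S_+^WM^{(0)}.\tag{15}$$
To contradict this we use $\theta_6=\sum_w\ell_w^{31}w\in\mathrm{Der}$. By degrees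
$$\theta_6=\sigma\,\theta_1+(A_3f_3+A_4f_1^2)\theta_2+A_2f_2\theta_3+A_1f_1\theta_4,\qquad\sigma\in\langle f_4,f_1f_2\rangle,\ A_i\in\mathbb C.\tag{16}$$

**Degree 32, second part: $A_3\ne0$, by reduction modulo 31.** As $f_1,f_2,f_4\in\mathbb Q(\omega)[x]$, there is $0\ne u\in\overline{\mathbb Q}^4$ with $f_1(u)=f_2(u)=f_4(u)=0$. Let $K\ni\omega$ be a number field containing its coordinates and $\mathfrak P\mid31$ a prime of $K$. Scale $u$ so that all coordinates are $\mathfrak P$-integral and one is a unit. By (16), $\theta_6(u)=A_3f_3(u)\theta_2(u)$. Since $31\equiv1$ modulo 3, $(m+k\omega)^{31}\equiv m+k\omega^{31}=m+k\omega$, so $b^{31}\equiv b$ modulo 31 for $b\in\mathbb Z[\omega]$. Therefore $\ell_w(u)^{31}\equiv\ell_w(u_1^{31},\dots,u_4^{31})$ modulo $\mathfrak P$, and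
$$\theta_6(u)\equiv\theta_1(u_1^{31},\dots,u_4^{31})=30\,(u_1^{31},\dots,u_4^{31})\not\equiv0\pmod{\mathfrak P}.$$
So $\theta_6(u)\ne0$, and $A_3\ne0$.

**Degree 32, third part: $A(E\theta_6)\in S_+^WM^{(0)}$.** Since $\partial_z^7(x_iF)=x_i\partial_z^7F+7z_i\partial_z^6F$ and $\sum z_iy_i=z$,
$$\tilde\theta_2(E\theta_6)=-E\,\tilde\theta_2\theta_6+7\sum_z(d\ell_z\,z)\,\partial_z^6\theta_6.$$
By (i), $\tilde\theta_2\theta_6=(31)_7\sum_w\ell_w^{24}\sum_z\langle z,w\rangle^7d\ell_z\,w=(31)_7c_7\Psi_4$, and $d\Psi_4=0$. With $d(E\mu)=\mathrm{Id}\,\mu-E\,d\mu$,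
$$d\tilde\theta_2(E\theta_6)=-(31)_7c_7\,\mathrm{Id}\,\Psi_4+7\cdot25\,(31)_6\sum_w\ell_w^{24}\sum_z\langle z,w\rangle^6(d\ell_z\,z)(d\ell_w\,w).$$
The term $z=w$ vanishes, as $(d\ell_w\,w)^2=0$. For the other nonorthogonal $z$ we have $\langle z,w\rangle^6=-27$. By (ii) the inner sum is $-27(18\,\mathrm{Id}+3\,d\ell_w\,w)(d\ell_w\,w)=-27\cdot18\,\mathrm{Id}\,(d\ell_w\,w)$. So $d\tilde\theta_2(E\theta_6)$ is a scalar multiple of $\mathrm{Id}\,\Psi_4=\frac1{25}\mathrm{Id}\,d\theta_5$. But $\theta_5\in\mathrm{Der}$ has degree $25$, larger than all coexponents, so $\theta_5=\sum_{i\le4}s_i\theta_i$ with $s_i\in S_+^W$. Then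
$$\mathrm{Id}\,d\theta_5=\sum_i\mathrm{Id}\,(ds_i\,\theta_i+s_i\,d\theta_i)\in\sum_{k\le4}df_kM+S_+^WM\subset\mathcal I$$
by (12), which allows all $k\le4$. By (9), $A(E\theta_6)=\iota_2\iota_1d\tilde\theta_2(E\theta_6)\in\mathcal I^{(0)}=S_+^WM^{(0)}$.

**Degree 32, conclusion.** Multiply (16) by $\theta_1=30E$ from the left:
$$30E\theta_6=A_3f_3\theta_{12}+A_4f_1^2\theta_{12}+A_2f_2\theta_{13}+A_1f_1\theta_{14}.$$
Apply $A$. The left side and the last three terms on the right go to $S_+^WM^{(0)}$ (third and first part), so $A_3A(f_3\theta_{12})\in S_+^WM^{(0)}$. Since $A_3\ne0$, this contradicts (15). So $\Delta_{32}\not\equiv0$.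

The product of the five factors is a nonzero polynomial, so some $\tau$ is good for $r=2$, and by 10.3 some, indeed generic, $\tau$ is good for all $r$. This proves Theorem B(d). $\square$

## 11. Every group on the list, and generic choices

The list of Section 2 is covered: $A_n$ and $G(q,1,n)$, including $B_n$ and rank one, in Section 9; rank 2, including $I_2(m)$, and $H_3,G_{25},G_{26}$ in Section 8; $G_{32}$ in Section 10. The basic invariants were arbitrary throughout, since $R_r$ and $\mathcal I_r$ do not depend on them.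

It remains to prove the last sentence of Theorem B. The coexponents of a coincidental group are distinct. So, up to scaling the $\theta_j$, which multiplies each $\tilde\theta_I\theta_J$ by a nonzero scalar and does not affect goodness, every choice has the form
$$\theta_j'=\theta_j+\sum_{i<j}s_{ij}\theta_i,\qquad s_{ij}\in S^W\text{ homogeneous of degree }e_j^*-e_i^*.$$
These choices form a complex affine space. For each $r$, goodness is the nonvanishing of a determinant, in a fixed basis of $M_r/\mathcal I_r$, that is polynomial in the real coordinates of this space. The squared absolute value is a real polynomial with the same zeros. By Sections 8–10 these polynomials, for $r=1,\dots,n$, have a common point of nonvanishing, so their product is a nonzero real polynomial. All choices outside its zero set, a proper real-algebraic subset, work simultaneously for all $r$. This completes the proof of Theorem B. $\square$
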